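\title{Lie polynomials on $\mathfrak{sl}_3$ with eigenvalues $c,\ \omega c,\ \omega^2c$}

\begin{abstract}
Let $k$ be a field of characteristic $0$ and $\omega$ a primitive cube root of $1$. We show that a Lie polynomial with coefficients in $k$, not identically zero on $\mathfrak{sl}_3(k)$ and all of whose values have eigenvalues $c,\omega c,\omega^2c$, exists if and only if $\omega\in k$. When it exists, it can be taken bihomogeneous in two letters. For algebraically closed $k$ this answers a question of Kanel-Belov, Malev and Rowen in the affirmative. The proof turns the problem into the isotropy of the quadratic form $\operatorname{tr}(u^2)$ on forms of the Lie algebra $\mathfrak{sl}_3$.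
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $k$ be a field of characteristic $0$, and let $\mathfrak{sl}_3(k)$ be the Lie algebra of $3\times3$ matrices of trace $0$ over $k$, with bracket $[u,v]=uv-vu$. \emph{Lie words} in letters $x_1,x_2,\dots$ are built inductively: each letter is a Lie word of degree $1$, and if $h,h'$ are Lie words of degrees $d,d'$, then $[h,h']$ is a Lie word of degree $d+d'$. A \emph{Lie polynomial over $k$} is a $k$-linear combination of Lie words, that is, an element of the free Lie algebra on the letters. We evaluate $f(x_1,\dots,x_m)$ on $\mathfrak{sl}_3(k)$ by substituting matrices for the letters and reading each bracket as a commutator. Throughout, $\omega$ is a primitive cube root of $1$ in an algebraic closure of $k$, and eigenvalues are taken in that closure.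

Which eigenvalues can be forced on all values of $f$ at once? A matrix $w$ of trace $0$ has characteristic polynomial
\begin{equation}\label{eq:charpoly}
T^3-\tfrac12\operatorname{tr}(w^2)\,T-\det w ,
\end{equation}
so its eigenvalues are determined by the two numbers $\operatorname{tr}(w^2)$ and $\det w$. The vanishing of the first has two other descriptions.

\begin{lemma}\label{lem:eig}
For $w\in\mathfrak{sl}_3(k)$ the following are equivalent: \textup{(i)} the eigenvalues of $w$ are $c,\omega c,\omega^2c$ for some $c$, possibly $c=0$; \textup{(ii)} $\operatorname{tr}(w^2)=0$; \textup{(iii)} $w^3$ is a scalar matrix.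
\end{lemma}

\begin{proof}
Since $(T-c)(T-\omega c)(T-\omega^2c)=T^3-c^3$, conditions (i) and (ii) both say that \eqref{eq:charpoly} has no linear term, and then the Cayley--Hamilton theorem gives (iii). Assume (iii), say $w^3=\kappa$. The eigenvalues are cube roots of $\kappa$ with sum $0$. If two of them equal $c$, the third is $-2c$, and $(-2c)^3=c^3$ forces $c=0$. Otherwise they are the three distinct cube roots of $\kappa$. In both cases (i) holds.
\end{proof}

Condition (iii) places the problem. A Lie polynomial never takes a nonzero scalar value on $\mathfrak{sl}_n$, because its values have trace $0$. On $\mathfrak{sl}_2$ every matrix has a scalar square, so squares impose no condition there. Scalar cubes on $\mathfrak{sl}_3$ are the next case. In the associative setting there is a homogeneous polynomial all of whose values on $M_3(K)$ have eigenvalues $c,\omega c,\omega^2c$. The following question, from \cite{KBMR}, asks for a Lie analog.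

\begin{quote}
\textbf{Question.} Let $K$ be an algebraically closed field of characteristic $0$. Is there a Lie polynomial $f$ over $K$, not identically zero on $\mathfrak{sl}_3(K)$, such that every value of $f$ on $\mathfrak{sl}_3(K)$ has eigenvalues $c,\omega c,\omega^2c$ for some $c\in K$ depending on the value?
\end{quote}

\begin{definition}\label{def:central}
A Lie polynomial $f$ over $k$ is \emph{$3$-central} if $f$ is not identically zero on $\mathfrak{sl}_3(k)$ and $\operatorname{tr}(f^2)$ vanishes identically on $\mathfrak{sl}_3(k)$.
\end{definition}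

By Lemma~\ref{lem:eig}, the Question asks whether a $3$-central Lie polynomial over $K$ exists. The first evidence is negative. The letter $x$ fails at $x=E_{11}-E_{22}$, and so does $[x,y]$, which takes the value $[E_{12},E_{21}]=E_{11}-E_{22}$; here $E_{ij}$ are the matrix units. No Lie polynomial with real coefficients is $3$-central (Example~\ref{ex:su3}), so a search among rational combinations of Lie words cannot succeed. The same condition $\operatorname{tr}(f^2)\equiv0$ has no nonzero solution on $\mathfrak{sl}_2$ over any field of characteristic $0$ (Example~\ref{ex:sl2}). One computation points the other way. On diagonal matrices,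
\[
\operatorname{tr}\bigl(\operatorname{diag}(d_1,-d_1)^2\bigr)=2d_1^2,\qquad
\operatorname{tr}\bigl(\operatorname{diag}(d_1,d_2,-d_1-d_2)^2\bigr)=2(d_1^2+d_1d_2+d_2^2).
\]
The first form never has a nontrivial zero; the second has one exactly when the field contains $\omega$. This turns out to decide the matter.

A Lie polynomial is \emph{homogeneous} if all its words have the same degree. A Lie polynomial in two letters $x,y$ is \emph{bihomogeneous} of bidegree $(i,j)$ if each of its words contains $x$ exactly $i$ times and $y$ exactly $j$ times.

\begin{theorem}\label{thm:main}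
Let $k$ be a field of characteristic $0$.
\begin{itemize}
\item[\textup{(A)}] If $\omega\in k$, there is a $3$-central Lie polynomial $f(x,y)$ over $k$ in two letters. In particular, the answer to the Question is yes.
\item[\textup{(B)}] In \textup{(A)}, $f$ may be chosen bihomogeneous. If $\omega\in k$, every $3$-central Lie polynomial $f$ over $k$ has $\det f\not\equiv0$; that is, $c\neq0$ for generic arguments. If $k$ is algebraically closed and $f$ is homogeneous and $3$-central, the non-nilpotent values of $f$ are exactly the matrices with eigenvalues $c,\omega c,\omega^2c$, $c\ne0$. Two letters is the minimum possible.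
\item[\textup{(C)}] If $\omega\notin k$, there is no $3$-central Lie polynomial over $k$, in any number of letters.
\end{itemize}
Thus $3$-central Lie polynomials over $k$ exist if and only if $\omega\in k$.
\end{theorem}

The proof does not write $f$ down. It compares the problem with one about the quadratic form $q(u)=\operatorname{tr}(u^2)$ on \emph{forms} of $\mathfrak{sl}_3$: Lie algebras over an extension field $F$ of $k$ that become $\mathfrak{sl}_3$ over a larger field. A $3$-central polynomial produces a nonzero zero of $q$ on every form (Section~\ref{sec:forms}), so one form without such a zero proves (C) (Section~\ref{sec:unitary}). Conversely, the Lie polynomials in two generic matrices span a form over a field of traces, and a device of Razmyslov converts a zero of $q$ on this form into a $3$-central polynomial (Section~\ref{sec:generic}). It remains to show that $q$ has a nonzero zero on every form over a field containing $\omega$ (Section~\ref{sec:isotropy}). Part (B) is proved in Section~\ref{sec:values}.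

\section{Forms of $\mathfrak{sl}_3$ and the trace form}\label{sec:forms}

We shall evaluate Lie polynomials over many fields, and we first note that nothing depends on the field. The tool is the following standard fact, which we call the \emph{density principle}: if $F$ is an infinite subfield of a field $\Omega$, a nonzero polynomial in $\Omega[\xi_1,\dots,\xi_n]$ does not vanish on all of $F^n$.

A \emph{generic trace-zero matrix} is $\sum_{i=1}^8\xi_ib_i$, where $b_1,\dots,b_8$ is the basis of $\mathfrak{sl}_3$ formed by the $E_{ij}$ $(i\ne j)$, $E_{11}-E_{22}$ and $E_{22}-E_{33}$, and the $\xi_i$ are indeterminates. Let $X_1,\dots,X_m$ be generic trace-zero matrices in disjoint sets of indeterminates, and let $f$ be a Lie polynomial over $k$ in $m$ letters. The entries of $f(X_1,\dots,X_m)$, the trace of its square and its determinant are polynomials over $k$ in $8m$ variables, and the values over any extension $\Omega$ of $k$ arise from them by specialization. By the density principle, each of these polynomials vanishes on $\mathfrak{sl}_3(k)^m$ if and only if it is the zero polynomial, if and only if it vanishes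 on $\mathfrak{sl}_3(\Omega)^m$. In particular,
\begin{equation}\label{eq:generic}
f\ \text{is $3$-central}\iff f(X_1,\dots,X_m)\neq0\ \text{ and }\ \operatorname{tr}\bigl(f(X_1,\dots,X_m)^2\bigr)=0 .
\end{equation}

On $\mathfrak{sl}_3(\Omega)$ we use the symmetric bilinear form $\operatorname{tr}(uv)$ and the quadratic form $q(u)=\operatorname{tr}(u^2)$, so that $q(u+v)=q(u)+2\operatorname{tr}(uv)+q(v)$. The bilinear form is nondegenerate: a matrix orthogonal to all $E_{ij}$ $(i\neq j)$ and all $E_{ii}-E_{jj}$ is scalar, hence $0$ if its trace is $0$. It can be recovered from the bracket alone. Write $\operatorname{ad}u$ for the operator $w\mapsto[u,w]$ on $\mathfrak{sl}_3(\Omega)$. Then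
\begin{equation}\label{eq:killing}
\operatorname{tr}(\operatorname{ad}u\operatorname{ad}v)=6\operatorname{tr}(uv)\qquad(u,v\in\mathfrak{sl}_3(\Omega)).
\end{equation}
Indeed, the operator $w\mapsto awb$ on $M_3(\Omega)$ has trace $\operatorname{tr}(a)\operatorname{tr}(b)$, so $w\mapsto uvw-uwv-vwu+wvu$ has trace $3\operatorname{tr}(uv)+3\operatorname{tr}(vu)$; and it kills the summand $\Omega\cdot1$ of $M_3(\Omega)=\mathfrak{sl}_3(\Omega)\oplus\Omega\cdot 1$. A quadratic form on a vector space is \emph{isotropic} if it vanishes at some nonzero vector, and \emph{anisotropic} otherwise.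

\begin{definition}\label{def:form}
Let $F\subset\Omega$ be fields of characteristic $0$. An \emph{$F$-form} in $\mathfrak{sl}_3(\Omega)$ is an $F$-subspace $L\subset\mathfrak{sl}_3(\Omega)$ that is closed under the bracket and has an $F$-basis $e_1,\dots,e_8$ that is an $\Omega$-basis of $\mathfrak{sl}_3(\Omega)$.
\end{definition}

A form stays a form when $\Omega$ is enlarged, and when $L$ is conjugated by an element of $GL_3(\Omega)$; conjugation preserves brackets and traces. If $F\subset F'\subset\Omega$, then $F'L=\sum F'e_i$ is an $F'$-form, and it is the extension of scalars $F'\otimes_FL$.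

\begin{lemma}\label{lem:forms}
Let $L$ be an $F$-form in $\mathfrak{sl}_3(\Omega)$.
\begin{itemize}
\item[\textup{(a)}] For $u,v\in L$, the characteristic polynomial of $\operatorname{ad}u$ has coefficients in $F$, and $\operatorname{tr}(uv)\in F$.
\item[\textup{(b)}] Let $A\colon\mathfrak{sl}_3(\Omega)\to\mathfrak{sl}_3(\Omega)^r$ be $\Omega$-linear with $A(L)\subset L^r$. Then every $F$-basis of $L\cap\ker A$ is an $\Omega$-basis of $\ker A$.
\item[\textup{(c)}] A polynomial function on $\mathfrak{sl}_3(\Omega)^m$ that vanishes on $L^m$ is zero.
\end{itemize}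
\end{lemma}

\begin{proof}
(a) The operators $\operatorname{ad}u$, $\operatorname{ad}v$ preserve $L$, so their matrices in the basis $e_i$ have entries in $F$; now use \eqref{eq:killing}. (b) The rank of a matrix with entries in $F$ is the same over $F$ and over $\Omega$. Applied to the matrix of $A$ in the basis $e_i$, this gives $\dim_F(L\cap\ker A)=\dim_\Omega\ker A$. Applied to coordinate vectors, it shows that $F$-independent elements of $L$ are $\Omega$-independent. (c) In the coordinates given by the $e_i$, the subset $L^m$ is $F^{8m}\subset\Omega^{8m}$, and the density principle applies.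
\end{proof}

So $q$ is an $F$-valued quadratic form on $L$, and the next proposition is the obstruction to the existence of $3$-central polynomials.

\begin{proposition}\label{prop:obstruction}
Let $f$ be a $3$-central Lie polynomial over $k$ in $m$ letters, let $F$ be an extension of $k$, and let $L$ be an $F$-form in $\mathfrak{sl}_3(\Omega)$. Then $f$ takes on $L^m$ a nonzero value $w\in L$, and $q(w)=0$. In particular $q$ is isotropic on $L$.
\end{proposition}

\begin{proof}
The values of $f$ on $L^m$ lie in $L$, because $L$ is closed under brackets and $k$-linear combinations. By \eqref{eq:generic}, some entry of $f$ is a nonzero polynomial function on $\mathfrak{sl}_3(\Omega)^m$, while $\operatorname{tr}(f^2)$ is zero. Lemma~\ref{lem:forms}(c) gives a point of $L^m$ where that entry is nonzero.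
\end{proof}

\begin{example}\label{ex:su3}
Let $F=\mathbb R$, $\Omega=\mathbb C$ and $L=\{u\in\mathfrak{sl}_3(\mathbb C):\bar u^{T}=-u\}$. This is a real Lie algebra of dimension $8$, and it spans $\mathfrak{sl}_3(\mathbb C)$ because $w=\frac12(w-\bar w^T)+i\cdot\frac1{2i}(w+\bar w^T)$. So $L$ is a form. On it $q(u)=-\operatorname{tr}(u\bar u^T)=-\sum|u_{ij}|^2$ is anisotropic. Hence there is no $3$-central Lie polynomial over any subfield of $\mathbb R$.
\end{example}

For fields without an ordering we replace signs by parities. For a nonzero polynomial $\phi\in k[a_1,\dots,a_n]$ let $\nu(\phi)\in\mathbb Z^n$ be the exponent vector of its lexicographically largest monomial. Then $\nu(\phi\psi)=\nu(\phi)+\nu(\psi)$, so $\nu(\phi^2)\in2\mathbb Z^n$. Moreover, a sum of nonzero polynomials with pairwise distinct $\nu$ is nonzero, and its $\nu$ is the largest of theirs.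

\begin{example}\label{ex:sl2}
Definition~\ref{def:form} and Proposition~\ref{prop:obstruction} carry over word for word to $\mathfrak{sl}_2$. Let $F=k(a,b)$ be a rational function field, let $\xi^2=a$, $\eta^2=b$ in an algebraic closure $\Omega$, and put $u=\xi(E_{11}-E_{22})$, $v=\eta(E_{12}+E_{21})$. Then $uv=\xi\eta(E_{12}-E_{21})$, the matrices $u,v,uv$ anticommute in pairs, and their squares are $a$, $b$, $-ab$. We have $[u,v]=2uv$, $[u,uv]=2av$, $[v,uv]=-2bu$, so $L=Fu+Fv+Fuv$ is a form of $\mathfrak{sl}_2$, with
\[
\tfrac12q(r_1u+r_2v+r_3uv)=ar_1^2+br_2^2-abr_3^2 .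
\]
After clearing denominators the $r_i$ are polynomials, and the nonzero terms have $\nu\equiv(1,0),(0,1),(1,1)$ modulo $2$. They cannot cancel, so $q$ is anisotropic on $L$. Hence a Lie polynomial over $k$ with $\operatorname{tr}(f^2)\equiv0$ on $\mathfrak{sl}_2(k)$ vanishes on $\mathfrak{sl}_2(k)$.
\end{example}

\section{A unitary form, and the proof of (C)}\label{sec:unitary}

We combine the two examples: the form of Example~\ref{ex:su3}, with $-1$ and the coefficients of the Hermitian form replaced by indeterminates, and the parity argument of Example~\ref{ex:sl2}. The construction works for any $k$, and we return to it in Section~\ref{sec:isotropy}.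

Let $F=k(\alpha,\beta,\gamma)$ be a rational function field, let $\widetilde F=F(\sqrt\alpha)$ with nontrivial $F$-automorphism $z\mapsto\bar z$, and let $N(r+s\sqrt\alpha)=r^2-\alpha s^2$, so that $N(z)=z\bar z$. Put $H=\operatorname{diag}(h_1,h_2,h_3)=\operatorname{diag}(1,\beta,\gamma)$ and $u^*=H^{-1}\bar u^TH$ for $u\in M_3(\widetilde F)$, and define
\[
U=\{u\in\mathfrak{sl}_3(\widetilde F):u^*=-u\}.
\]
Since $(uv)^*=v^*u^*$, we get $[u,v]^*=[v^*,u^*]=-[u,v]$ for $u,v\in U$, so $U$ is a Lie algebra over $F$. The $(i,j)$ entry of the equation $\bar u^TH+Hu=0$ reads $\overline{u_{ji}}\,h_j+h_iu_{ij}=0$. Thus the diagonal entries are $u_{ii}=\sqrt\alpha\,d_i$ with $d_i\in F$ and $d_1+d_2+d_3=0$, the entries $u_{ij}\in\widetilde F$ with $i<j$ are arbitrary, and $u_{ji}=-(h_i/h_j)\overline{u_{ij}}$. Hence $\dim_FU=2+6=8$. Elements of $\sqrt\alpha\,U$ satisfy $u^*=u$, so $U\cap\sqrt\alpha\,U=0$, and $\mathfrak{sl}_3(\widetilde F)=U\oplus\sqrt\alpha\,U$ because both sides have dimension $16$ over $F$. An $F$-basis of $U$ therefore spans $\mathfrak{sl}_3(\widetilde F)$ over $\widetilde F$, and having eight elements it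 is a basis. So $U$ is an $F$-form. From $q(u)=\sum_iu_{ii}^2+2\sum_{i<j}u_{ij}u_{ji}$ we obtain
\begin{equation}\label{eq:unitary}
\tfrac12q(u)=\alpha(d_1^2+d_1d_2+d_2^2)-\beta^{-1}N(u_{12})-\gamma^{-1}N(u_{13})-\beta\gamma^{-1}N(u_{23}).
\end{equation}

\begin{lemma}\label{lem:aniso}
If $\omega\notin k$, then $q$ is anisotropic on $U$.
\end{lemma}

\begin{proof}
Let $0\neq u\in U$. Scaling $u$ by a common denominator, we may assume that $d_1,d_2$ and the coefficients $r,s$ of each $u_{ij}=r+s\sqrt\alpha$ $(i<j)$ lie in $k[\alpha,\beta,\gamma]$. Multiply \eqref{eq:unitary} by $\beta\gamma$: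
\[
\tfrac12\beta\gamma\,q(u)=\alpha\beta\gamma(d_1^2+d_1d_2+d_2^2)-\gamma N(u_{12})-\beta N(u_{13})-\beta^2N(u_{23}).
\]
We compute $\nu\in\mathbb Z^3$ modulo $2$ for each term.

Suppose $(d_1,d_2)\ne(0,0)$. Let $\mu$ be the largest monomial occurring in $d_1$ or $d_2$, with coefficients $\epsilon_1,\epsilon_2\in k$, not both $0$. Every monomial of $d_1^2+d_1d_2+d_2^2$ is at most $\mu^2$, and the coefficient of $\mu^2$ is $\epsilon_1^2+\epsilon_1\epsilon_2+\epsilon_2^2$. This is nonzero: for $\epsilon_2=0$ it is $\epsilon_1^2$, and for $\epsilon_2\neq0$ its vanishing would make $\epsilon_1/\epsilon_2$ a root of $T^2+T+1$ in $k$, which $\omega\notin k$ excludes. So $\nu(d_1^2+d_1d_2+d_2^2)\equiv(0,0,0)$.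

Suppose $r+s\sqrt\alpha\neq0$. The nonzero terms among $r^2$ and $-\alpha s^2$ have $\nu\equiv(0,0,0)$ and $(1,0,0)$ respectively, so $r^2-\alpha s^2\ne0$ and its $\nu$ is congruent to one of these two vectors.

Hence at least one of the four terms is nonzero, and the last two coordinates of $\nu$ for the nonzero terms are congruent to $(1,1)$, $(0,1)$, $(1,0)$, $(0,0)$ respectively. These are pairwise distinct, so $q(u)\neq0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(C)]
By Lemma~\ref{lem:aniso}, $q$ is anisotropic on the form $U$ over the extension $F$ of $k$. Proposition~\ref{prop:obstruction} then excludes $3$-central Lie polynomials over $k$ in any number of letters.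
\end{proof}

If $\omega\in k$, the lemma fails, and it fails on the diagonal: $\sqrt\alpha\,\operatorname{diag}(1,\omega,\omega^2)$ lies in $U$.

\section{From isotropic vectors to Lie polynomials}\label{sec:generic}

Let $X,Y$ be generic trace-zero matrices with entries in the polynomial ring $P$ over $k$ in $16$ variables, let $\Omega$ be an algebraic closure of the fraction field of $P$, and put $\mathfrak g=\mathfrak{sl}_3(\Omega)$. Let
\[
R=\{f(X,Y): f \text{ a Lie polynomial over } k\}\subset\mathfrak g ,
\]
the Lie $k$-algebra generated by $X$ and $Y$. By \eqref{eq:generic}, part (A) of the theorem asks for $0\neq v\in R$ with $q(v)=0$. We want to replace $R$ by a form. The first requirement is that $R$ be large enough.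

\begin{lemma}\label{lem:span}
$R$ spans $\mathfrak g$ over $\Omega$.
\end{lemma}

\begin{proof}
Let $x_0=\operatorname{diag}(a_1,a_2,a_3)=\operatorname{diag}(1,2,-3)$ and $y_0=\sum_{i\neq j}E_{ij}$. Then $(\operatorname{ad}x_0)^ry_0=\sum_{i\ne j}(a_i-a_j)^rE_{ij}$. The six numbers $a_i-a_j$ are $\pm1,\pm4,\pm5$; they are distinct and nonzero, so the Vandermonde matrix $\bigl((a_i-a_j)^r\bigr)$, $1\le r\le6$, is invertible. Hence each $E_{ij}$ $(i\neq j)$ is the value at $(x_0,y_0)$ of a Lie polynomial, and so is $[E_{ij},E_{ji}]=E_{ii}-E_{jj}$. Choose Lie polynomials $f_1,\dots,f_8$ whose values at $(x_0,y_0)$ are $b_1,\dots,b_8$. The determinant of the coordinates of $f_1(X,Y),\dots,f_8(X,Y)$ is an element of $P$ with value $1$ at $(x_0,y_0)$, so it is nonzero.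
\end{proof}

Next we need a field of scalars. It should be small, since in the end the scalars must be removed again, and by Lemma~\ref{lem:forms}(a) it must contain the traces of all products of operators $\operatorname{ad}u$, $u\in R$. Let $\mathcal A$ be the unital associative $k$-subalgebra of $\operatorname{End}_\Omega(\mathfrak g)$ generated by $\operatorname{ad}X$ and $\operatorname{ad}Y$. Let $C\subset P$ be the $k$-algebra generated by the traces $\operatorname{tr}(A)$, $A\in\mathcal A$, and let $F\subset\Omega$ be the fraction field of $C$. We have $\mathcal AR\subset R$. Since $\operatorname{ad}[u,v]=[\operatorname{ad}u,\operatorname{ad}v]$, we also have $\operatorname{ad}u\in\mathcal A$ for all $u\in R$, and \eqref{eq:killing} gives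
\begin{equation}\label{eq:tracesC}
\operatorname{tr}(uv)\in C\qquad(u,v\in R).
\end{equation}

The difficulty is that $R$ is not closed under multiplication by $C$. For instance, $\operatorname{tr}(X^2)X\notin R$: its entries have bidegree $(3,0)$ in the entries of $X$ and $Y$, and every Lie word of bidegree $(3,0)$ is zero. So an isotropic vector with coefficients in $F$ is not yet a Lie polynomial, even after denominators are cleared. The remedy is to use only those elements of $R$ that absorb $C$,
\[
I=\{u\in R: Cu\subset R\},
\]
and Razmyslov's device finds them among the values of alternating polynomials. It rests on one identity. Let $\varphi$ be a multilinear alternating map from $W^n$ to a vector space, where $n=\dim W$. Then $\varphi(Bz_1,\dots,Bz_n)=\det(B)\,\varphi(z_1,\dots,z_n)$ for each $B\in\operatorname{End}(W)$. Putting $B=1+\epsilon A$ and comparing the coefficients of $\epsilon$ gives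
\begin{equation}\label{eq:razmyslov}
\operatorname{tr}(A)\,\varphi(z_1,\dots,z_n)=\sum_{i=1}^n\varphi(z_1,\dots,Az_i,\dots,z_n).
\end{equation}
A trace on the left has become a substitution on the right, and substitutions keep us inside $R$.

\begin{example}\label{ex:raz}
On $\mathfrak{sl}_2$, where $n=3$, take $g(z_1,z_2,z_3;y)=\sum_{\sigma\in S_3}\operatorname{sgn}(\sigma)[z_{\sigma1},[z_{\sigma2},[z_{\sigma3},y]]]$. With $Z_i=\operatorname{ad}z_i$ it is the operator $Z_1[Z_2,Z_3]+Z_2[Z_3,Z_1]+Z_3[Z_1,Z_2]$ applied to $y$. For $z_1=E_{12}$, $z_2=E_{21}$, $z_3=E_{11}-E_{22}$ we have $[z_2,z_3]=2z_2$, $[z_3,z_1]=2z_1$, $[z_1,z_2]=z_3$, so the operator is $2Z_1Z_2+2Z_2Z_1+Z_3^2$. It sends $z_1$ to $4z_1+0+4z_1$, $z_2$ to $0+4z_2+4z_2$, and $z_3$ to $4z_3+4z_3+0$; it is multiplication by $8$. Since $\operatorname{tr}(z_1[z_2,z_3])=2$ is also alternating, $g(z_1,z_2,z_3;y)=4\operatorname{tr}(z_1[z_2,z_3])\,y$ on all of $\mathfrak{sl}_2$. For generic $X,Y$ in $\mathfrak{sl}_2$ we get $g(X,Y,[X,Y];X)=4\operatorname{tr}([X,Y]^2)X$. So this multiple of $X$ is a Lie polynomial in $X,Y$, and by \eqref{eq:razmyslov} it remains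 one after multiplication by the trace of any product of $\operatorname{ad}X$ and $\operatorname{ad}Y$.
\end{example}

For $\mathfrak{sl}_3$ we need a Lie polynomial alternating in eight letters and not zero on $\mathfrak g$. We do not compute one; we allow extra letters between the alternating ones and show that some choice works. Two standard facts are used. First, $\mathfrak g$ is a simple Lie algebra: the only subspaces stable under all $\operatorname{ad}a$, $a\in\mathfrak g$, are $0$ and $\mathfrak g$. Second, Burnside's theorem: if $W$ is a finite-dimensional space over an algebraically closed field, a unital subalgebra of $\operatorname{End}(W)$ with no invariant subspace other than $0$ and $W$ is all of $\operatorname{End}(W)$. Together they show that $\operatorname{End}(\mathfrak g)$ is spanned by the products $\operatorname{ad}a_1\cdots\operatorname{ad}a_r$, $r\ge0$.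

\begin{lemma}\label{lem:alt}
There is a multilinear Lie polynomial $g(z_1,\dots,z_8;y_0,\dots,y_r)$ with integer coefficients that is alternating in $z_1,\dots,z_8$ and not identically zero on $\mathfrak g$.
\end{lemma}

\begin{proof}
Put $Z_l=\operatorname{ad}b_l$, $1\le l\le 8$. These operators are linearly independent, because the center of $\mathfrak g$ is $0$. Choose linear functionals $\phi_i$ on $\operatorname{End}(\mathfrak g)$ with $\phi_i(Z_l)=\delta_{il}$. Identify $\operatorname{End}(\mathfrak g)$ with $M_8(\Omega)$, with matrix units $\mathcal E_{pq}$. The formula $\sum_a\mathcal E_{ap}Z\mathcal E_{qa}=Z_{(p,q)}\cdot1$, where $Z_{(p,q)}$ is the $(p,q)$ entry of $Z$, shows that each map $Z\mapsto\phi_i(Z)\cdot1$ has the form $Z\mapsto\sum_jA_{ij}ZB_{ij}$ with $A_{ij},B_{ij}\in\operatorname{End}(\mathfrak g)$. Then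
\[
\sum_{j_1,\dots,j_8}\ \sum_{\sigma\in S_8}\operatorname{sgn}(\sigma)\,A_{1j_1}Z_{\sigma1}B_{1j_1}\cdots A_{8j_8}Z_{\sigma8}B_{8j_8}
=\sum_{\sigma\in S_8}\operatorname{sgn}(\sigma)\,\delta_{1,\sigma1}\cdots\delta_{8,\sigma8}\cdot1=1 .
\]
So the inner sum is nonzero for some $(j_1,\dots,j_8)$; that is, the operator
\[
\sum_{\sigma\in S_8}\operatorname{sgn}(\sigma)\,W_0Z_{\sigma1}W_1Z_{\sigma2}\cdots W_7Z_{\sigma8}W_8
\]
is nonzero for some $W_0,\dots,W_8\in\operatorname{End}(\mathfrak g)$. It is linear in each $W_i$, so it is nonzero for some choice in which each $W_i$ is a product of operators $\operatorname{ad}a$. Replace the elements $a$ occurring in $W_0,\dots,W_8$ by distinct letters $y_1,\dots,y_r$, replace $Z_l$ by $\operatorname{ad}z_l$, and apply the result to a letter $y_0$. This is $g$.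
\end{proof}

\begin{lemma}\label{lem:absorb}
$I$ contains an $\Omega$-basis of $\mathfrak g$.
\end{lemma}

\begin{proof}
Let $J\subset R$ be the $k$-span of the values of $g$ at arguments in $R$. Since $g$ is multilinear and $R$ spans $\mathfrak g$, we have $J\neq0$. Fix $y_0,\dots,y_r\in R$ and apply \eqref{eq:razmyslov} to $\varphi=g(\,\cdot\,;y_0,\dots,y_r)$ on $\mathfrak g^8$, with $z_i\in R$ and $A\in\mathcal A$. Since $Az_i\in R$, the right side lies in $J$. So $\operatorname{tr}(A)J\subset J$ for all $A\in\mathcal A$, hence $CJ\subset J\subset R$, and $0\ne J\subset I$.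

If $u\in I$, $w\in R$ and $\rho\in C$, then $\rho[w,u]=[w,\rho u]\in R$, so $[R,I]\subset I$. By Lemma~\ref{lem:span}, the $\Omega$-span of $I$ is stable under $\operatorname{ad}a$ for all $a\in\mathfrak g$. It is nonzero, so it equals $\mathfrak g$ by simplicity.
\end{proof}

\begin{proposition}\label{prop:reduction}
Let $e_1,\dots,e_8\in I$ be an $\Omega$-basis of $\mathfrak g$ and let $L=\sum_iFe_i$. Then $L$ is an $F$-form containing $R$, and every nonzero $v\in L$ has a nonzero multiple $\rho v\in R$ with $\rho\in C$. Consequently, if $q$ is isotropic on $L$, there is a $3$-central Lie polynomial over $k$ in two letters.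
\end{proposition}

\begin{proof}
Let $u=\sum_i\theta_ie_i\in R$ with $\theta_i\in\Omega$. Then $\operatorname{tr}(ue_j)=\sum_i\theta_i\operatorname{tr}(e_ie_j)$ for all $j$. By \eqref{eq:tracesC} this is a linear system over $F$, and its matrix is invertible because the trace form is nondegenerate. Hence $\theta_i\in F$ and $R\subset L$. In particular $[e_i,e_j]\in L$, so $L$ is a form. Given $0\neq v\in L$, let $\rho\in C$ be a common denominator of its coordinates. Then $\rho v\in\sum_iCe_i\subset R$, because $e_i\in I$. If $q(v)=0$, then $q(\rho v)=\rho^2q(v)=0$, and \eqref{eq:generic} applies to $\rho v=f(X,Y)$.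
\end{proof}

\section{Isotropy of the trace form when $\omega\in F$}\label{sec:isotropy}

We know little about the form $L$ of Proposition~\ref{prop:reduction}, and we need nothing special about it.

\begin{proposition}\label{prop:isotropic}
Let $F$ be a field of characteristic $0$ with $\omega\in F$, and let $L$ be an $F$-form in $\mathfrak{sl}_3(\Omega)$. Then $q$ is isotropic on $L$.
\end{proposition}

Together with Proposition~\ref{prop:reduction}, in which $F\supset k\ni\omega$, this proves Theorem~\ref{thm:main}(A).

\subsection*{The shape of the isotropic vector}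
Put $\sqrt{-3}=2\omega+1$, which is legitimate since $(2\omega+1)^2=4(\omega^2+\omega)+1=-3$. Let $s=1/\sqrt{-3}$ and $t_0=\operatorname{diag}(1,1,-2)$. From $\sqrt{-3}+1=-2\omega^2$ and $-\sqrt{-3}+1=-2\omega$ we get
\[
\operatorname{diag}(1,-1,0)+s\,t_0=-2s\operatorname{diag}(\omega^2,\omega,1).
\]
Let $\mathfrak s\cong\mathfrak{sl}_2(\Omega)$ be the space of trace-zero matrices supported in the upper left $2\times2$ block. It is orthogonal to $t_0$ and commutes with it. The identity suggests looking for an isotropic vector $u+st$, where $t=ct_0$ and $u\in\mathfrak s$ has block eigenvalues $\pm c$ for the same $c$, that is, $q(u)=2c^2$. In the unitary form $U$ of Section~\ref{sec:unitary} everything is visible. There $t=\sqrt\alpha\,t_0\in U$, and $M=U\cap\mathfrak s$ has the orthogonal $F$-basis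
\[
\sqrt\alpha\,(E_{11}-E_{22}),\qquad E_{12}-\beta^{-1}E_{21},\qquad\sqrt\alpha\,(E_{12}+\beta^{-1}E_{21}),
\]
on which $q$ takes the values $2\alpha$, $-2\beta^{-1}$, $2\alpha\beta^{-1}$. The exponents of $(\alpha,\beta)$ are $(1,0),(0,1),(1,1)$ modulo $2$, so $q$ is anisotropic on $M$ whether or not $\omega\in k$, and $t$ is really needed. But the first basis vector $u$ has $q(u)=2\alpha$, and $q(u+st)=2\alpha+6\alpha s^2=0$. Two features of this example persist in general and force the value $2\alpha$: the product of the three values is $-2$ times a square, and $q|_M$ becomes isotropic over $F(\sqrt\alpha)$.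

A general form need not come with a visible block. An element $x\in L$ with eigenvalues $\lambda_1,\lambda_2,\lambda_3$ determines three blocks, one for each pair $\{i,j\}$, and singling out one of them means adjoining a root of a cubic polynomial. We stop short of adjoining all the $\lambda_i$, which may require an extension of even degree. Such an extension can create isotropic vectors where there were none, as $\mathbb C/\mathbb R$ does in Example~\ref{ex:su3}; a cubic extension cannot.

\subsection*{Two lemmas on quadratic forms}
Let $q(u)=\langle u,u\rangle$ for a symmetric bilinear form $\langle\,,\rangle$ on a finite-dimensional space over a field of characteristic $0$. Recall that the determinant of the Gram matrix $(\langle u_i,u_j\rangle)$ of a basis is multiplied by a nonzero square when the basis changes. The first lemma is the cubic case of Springer's theorem.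

\begin{lemma}\label{lem:springer}
Let $q$ be a quadratic form on an $F$-space $L$, and let $F'=F(\delta)$ have degree $3$ over $F$. If $q$ is isotropic on $F'\otimes_FL$, then $q$ is isotropic on $L$.
\end{lemma}

\begin{proof}
Suppose $q$ is anisotropic on $L$, and let $p$ be the minimal polynomial of $\delta$. Write an isotropic vector as $v(\delta)$ with $v(T)=v_0+v_1T+v_2T^2$, $v_i\in L$. In a basis of $L$ the coordinates of $v(T)$ are polynomials in $F[T]$. Their greatest common divisor has degree at most $2$, so it does not vanish at $\delta$; dividing by it, we may assume that the coordinates are coprime. Let $d\le2$ be the degree of $v(T)$. The polynomial $q(v(T))\in F[T]$ has leading term $q(v_d)T^{2d}$ with $q(v_d)\neq0$, and it vanishes at $\delta$, so $p$ divides it. Hence $2d\ge3$, so $d=2$ and $q(v(T))=p(T)\ell(T)$ with $\ell$ linear. Let $r\in F$ be the root of $\ell$. Then $q(v(r))=0$, and $v(r)\neq0$ since otherwise $T-r$ would divide all coordinates. This contradicts anisotropy.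
\end{proof}

\begin{lemma}\label{lem:ternary}
Let $q$ be a quadratic form on a $3$-dimensional $F'$-space $M$ whose Gram determinant lies in $-2F'^{\times2}$. Let $\alpha\in F'^\times$, $c^2=\alpha$ and $F''=F'(c)$. Suppose that $q$ is anisotropic on $M$ and isotropic on $F''\otimes_{F'}M$. Then $q(u)=2\alpha$ for some $u\in M$.
\end{lemma}

\begin{proof}
The hypotheses force $F''\neq F'$, so $1,c$ is a basis of $F''$ over $F'$. Write an isotropic vector as $u_1+cu_2$ with $u_1,u_2\in M$ not both $0$. Expanding, $q(u_1)+\alpha q(u_2)+2c\langle u_1,u_2\rangle=0$, hence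
\[
q(u_1)=-\alpha q(u_2),\qquad\langle u_1,u_2\rangle=0 .
\]
If one $u_i$ were $0$, the other would be isotropic in $M$. So both are nonzero, $\lambda=q(u_2)\ne0$, and $q(u_1)=-\alpha\lambda\neq0$. Choose $u_3\ne0$ orthogonal to $u_1$ and $u_2$, and put $\mu=q(u_3)\neq0$. Then $u_1,u_2,u_3$ is an orthogonal basis with Gram determinant $-\alpha\lambda^2\mu\in-2F'^{\times2}$. Therefore $\alpha\mu\in2F'^{\times2}$, and multiplying by $\alpha$ gives $\mu\in2\alpha F'^{\times2}$. A multiple of $u_3$ has $q=2\alpha$.
\end{proof}

\subsection*{Proof of Proposition~\ref{prop:isotropic}}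
Enlarging $\Omega$, we assume that it is algebraically closed.

\emph{Step 1: the field $F'$.} For $x\in\mathfrak{sl}_3(\Omega)$ with eigenvalues $\lambda_1,\lambda_2,\lambda_3$ put
\[
G(S)=\prod_{i<j}\bigl(S-(\lambda_i-\lambda_j)^2\bigr).
\]
The product of $G(0)$ and the discriminant of $G$ is a symmetric polynomial in the $\lambda_i$, hence a polynomial function of $x$. At $\operatorname{diag}(1,2,-3)$ the roots of $G$ are $1,16,25$, so the function is not zero. By Lemma~\ref{lem:forms}(c) there is $x\in L$ for which the roots of $G$ are nonzero and distinct. Then the $\lambda_i$ are distinct, and after conjugating $L$ we may assume $x=\operatorname{diag}(\lambda_1,\lambda_2,\lambda_3)$. The operator $\operatorname{ad}x$ kills the diagonal matrices and multiplies $E_{ij}$ by $\lambda_i-\lambda_j$, so its characteristic polynomial is $T^2G(T^2)$. By Lemma~\ref{lem:forms}(a), $G\in F[S]$. A cubic has an irreducible factor of degree $1$ or $3$. Let $\delta$ be a root of such a factor, renumber so that $\delta=(\lambda_1-\lambda_2)^2$, and put $F'=F(\delta)$, $L'=F'L$. Then $[F':F]\in\{1,3\}$, so by Lemma~\ref{lem:springer}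 it suffices to show that $q$ is isotropic on the $F'$-form $L'$.

\emph{Step 2: the block $M$ and its Gram determinant.} The operator $(\operatorname{ad}x)^2-\delta$ preserves $L'$. Since $\delta$ is nonzero and differs from the other roots of $G$, its kernel on $\mathfrak{sl}_3(\Omega)$ is $\Omega E_{12}+\Omega E_{21}$. By Lemma~\ref{lem:forms}(b), this kernel has an $\Omega$-basis
\[
n_1=aE_{12}+bE_{21},\qquad n_2=a'E_{12}+b'E_{21}
\]
in $L'$, with $\Delta=ab'-a'b\neq0$. Put $n_3=[n_1,n_2]=\Delta(E_{11}-E_{22})\in L'$ and $M=F'n_1+F'n_2+F'n_3$. Then $n_1,n_2,n_3$ is an $\Omega$-basis of $\mathfrak s$. The Gram determinant of $n_1,n_2$ is $(2ab)(2a'b')-(ab'+a'b)^2=-\Delta^2$. The vector $n_3$ is orthogonal to $n_1,n_2$, and $q(n_3)=2\Delta^2$, which shows $\Delta^2\in F'$. So the Gram determinant of $n_1,n_2,n_3$ is $-2(\Delta^2)^2\in-2F'^{\times2}$.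

\emph{Step 3: the element $t$.} A trace-zero matrix commuting with $E_{11}-E_{22}=\operatorname{diag}(1,-1,0)$ is diagonal, and if it also commutes with $E_{12}$, its first two entries agree. So the centralizer of $\mathfrak s$ in $\mathfrak{sl}_3(\Omega)$ is $\Omega t_0$. It is the kernel of $w\mapsto([w,n_1],[w,n_2],[w,n_3])$, which maps $L'$ into $L'^3$. By Lemma~\ref{lem:forms}(b) there is $t=ct_0\in L'$ with $c\in\Omega^\times$. Put $\alpha=c^2=q(t)/6\in F'^\times$ and $F''=F'(c)$.

\emph{Step 4: $q$ is isotropic on $F''M$.} The point is that over $F''$ the block acts on a $2$-dimensional space defined over $F''$. We have $t_0=c^{-1}t\in L''=F''L$. The operator $\operatorname{ad}t_0$ has eigenvalue $3$ on $E_{13},E_{23}$, eigenvalue $-3$ on $E_{31},E_{32}$, and kills $\mathfrak s+\Omega t_0$. Let $V=L''\cap\ker(\operatorname{ad}t_0-3)$. By Lemma~\ref{lem:forms}(b), $\dim_{F''}V=2$ and $\Omega V=\Omega E_{13}+\Omega E_{23}$. If $u\in F''M$, then $\operatorname{ad}u$ preserves $L''$ and commutes with $\operatorname{ad}t_0$, so it preserves $V$. For $u=(u_{ij})\in\mathfrak s$ and $j=1,2$ we have $[u,E_{j3}]=uE_{j3}=u_{1j}E_{13}+u_{2j}E_{23}$: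 in the basis $E_{13},E_{23}$ the matrix of $\operatorname{ad}u$ is the $2\times2$ block of $u$. Hence $u\mapsto\operatorname{ad}u|_V$ is an injective $F''$-linear map from $F''M$ to the trace-zero endomorphisms of $V$, and $q(u)=\operatorname{tr}\bigl((\operatorname{ad}u|_V)^2\bigr)$. Both spaces have dimension $3$ over $F''$, so the map is onto. Choose $u\neq0$ with $(\operatorname{ad}u|_V)^2=0$; then $q(u)=0$.

\emph{Step 5: conclusion.} If $q$ is isotropic on $M$, we are done. Otherwise Steps 2 and 4 and Lemma~\ref{lem:ternary} give $u\in M$ with $q(u)=2\alpha$. Since $\omega\in F$, we have $s\in F$, so $u+st\in L'$. This vector is nonzero because $t\notin\mathfrak s$, and since $\operatorname{tr}(ut)=0$ and $s^2=-\frac13$,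
\[
q(u+st)=q(u)+s^2q(t)=2\alpha-\tfrac13\cdot6\alpha=0 .
\]
This proves Proposition~\ref{prop:isotropic}, and with it Theorem~\ref{thm:main}(A). \qed

\begin{remark}\label{rem:omega}
The hypothesis $\omega\in F$ enters only in Step 5, to place $s$ in the field. Without it the proof still finds, unless $q$ is isotropic on $M$, an orthogonal pair $u,t\in L'$ with values $2\alpha$ and $6\alpha$. On their span $q(ru+r't)=2\alpha(r^2+3r'^2)$, which is isotropic exactly when $-3$ is a square in $F'$. Lemma~\ref{lem:aniso} shows that no other argument can avoid the hypothesis.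
\end{remark}

\section{The values of a $3$-central polynomial}\label{sec:values}

We prove the four assertions of Theorem~\ref{thm:main}(B).

\emph{Bihomogeneity.} Let $f(x,y)$ be $3$-central, and write $f=\sum f_{ij}$ with $f_{ij}$ a Lie polynomial of bidegree $(i,j)$. The entries of $f_{ij}(X,Y)$ have degree $i$ in the entries of $X$ and degree $j$ in those of $Y$. Let $(i_0,j_0)$ be the lexicographically largest bidegree with $f_{i_0j_0}(X,Y)\neq0$. If $(i,j)$ and $(i',j')$ are both at most $(i_0,j_0)$ and their sum is $(2i_0,2j_0)$, then both equal $(i_0,j_0)$. So the component of bidegree $(2i_0,2j_0)$ of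
\[
0=\operatorname{tr}\bigl(f(X,Y)^2\bigr)=\sum\operatorname{tr}\bigl(f_{ij}(X,Y)f_{i'j'}(X,Y)\bigr)
\]
is $\operatorname{tr}(f_{i_0j_0}(X,Y)^2)$. It is therefore zero, and $f_{i_0j_0}$ is $3$-central by \eqref{eq:generic}.

\emph{The determinant.} A priori all values of $f$ could be nilpotent. To exclude this we evaluate $f$ on a form in which every nonzero element is invertible. Let $\omega\in k$, let $F=k(a,b)$ be a rational function field with algebraic closure $\Omega$, let $\xi^3=a$, $\eta^3=b$, and put
\[
u=\xi\operatorname{diag}(1,\omega,\omega^2),\qquad v=\eta\,(E_{21}+E_{32}+E_{13}).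
\]
Then $u^3=a$, $v^3=b$ and $uv=\omega vu$, so that
\begin{equation}\label{eq:symbol}
(u^iv^j)(u^{i'}v^{j'})=\omega^{-ji'}u^{i+i'}v^{j+j'} .
\end{equation}
The nine matrices $u^iv^j$, $0\le i,j\le2$, are an $\Omega$-basis of $M_3(\Omega)$: the matrices $1,u,u^2$ span the diagonal matrices by the Vandermonde determinant, and multiplying by $1,v,v^2$ moves the diagonal to three disjoint sets of positions that cover all nine. Their $F$-span $D$ is an $F$-algebra by \eqref{eq:symbol}, since $\omega\in F$; it is the symbol algebra of $a$ and $b$. All nine matrices except $1$ have trace $0$, because $u^iv^j$ has zero diagonal for $j\ne0$ and $1+\omega^i+\omega^{2i}=0$ for $i=1,2$. So $D_0=D\cap\mathfrak{sl}_3(\Omega)$ is the $F$-span of the other eight, and it is an $F$-form.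

The algebra $D$ has no zero divisors. Indeed, the monomials $u^iv^j$ with $i,j\geq0$ are linearly independent over $k$, since $u^{3p+i}v^{3r+j}=a^pb^ru^iv^j$. By \eqref{eq:symbol}, in a product of two nonzero $k$-linear combinations of such monomials, the product of the lexicographically largest monomials appears with a nonzero coefficient. Every element of $D$ is such a combination divided by a nonzero polynomial in $a,b$, which proves the claim. Thus for $0\neq w\in D$, left multiplication by $w$ is an injective $F$-linear map of the $9$-dimensional space $D$ to itself, hence surjective, so $ww'=1$ for some $w'$ and $\det w\ne0$.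

By Proposition~\ref{prop:obstruction}, a $3$-central $f$ in $m$ letters takes a nonzero value $w\in D_0$. Then $\det w\neq0$, so $\det f(X_1,\dots,X_m)$ is a nonzero polynomial. By \eqref{eq:charpoly} we have $c^3=\det f$, so $c\ne0$ outside the zero set of this polynomial.

\emph{Non-nilpotent values.} Let $k$ be algebraically closed and $f$ homogeneous of degree $d$ and $3$-central. Every value $w$ has characteristic polynomial $T^3-\det w$, so a non-nilpotent value has eigenvalues $c,\omega c,\omega^2c$ with $c\neq0$. Conversely, let $w$ have characteristic polynomial $T^3-\kappa$ with $\kappa\neq0$. By the previous assertion there is a value $w_0$ of $f$ on $\mathfrak{sl}_3(k)$ with $\kappa_0=\det w_0\neq0$. Scaling all arguments by $\lambda\in k$ gives the value $\lambda^dw_0$, and we choose $\lambda$ with $\lambda^{3d}\kappa_0=\kappa$. Then $w$ and $\lambda^dw_0$ have the same three distinct eigenvalues, so they are conjugate. Conjugating all arguments of $f$ by an element of $GL_3(k)$ conjugates the value by the same element, so $w$ is a value of $f$.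

\emph{The number of letters.} Since $[x,x]=0$, a Lie polynomial in one letter is $\theta x$ with $\theta\in k$. If $\theta\neq0$, then $\operatorname{tr}\bigl((\theta x)^2\bigr)=2\theta^2\ne0$ at $x=E_{11}-E_{22}$. So one letter does not suffice, and the proof of Theorem~\ref{thm:main} is complete. \qed

\begin{thebibliography}{1}

\bibitem{KBMR}
Alexei Kanel-Belov, Sergey Malev, Louis Rowen,
\emph{The images of Lie polynomials evaluated on matrices},
arXiv:1506.06792 (2015).

\end{thebibliography}
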